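\title{A sharp lower bound for infinite multiplicative complements}

\begin{abstract}
Let $A$ and $B$ be infinite sets of positive integers such that every positive integer is a product $ab$ with $a\in A$ and $b\in B$, and let $A(x)$, $B(x)$ be their counting functions. We prove that
\[
\limsup_{x\to\infty}\frac{\max\{A(x),B(x)\}\sqrt{\log\min\{A(x),B(x)\}}}{x}\ge\frac1{\sqrt\pi},
\]
and that the constant is best possible. This answers a question of Kocsis, Matolcsi, S\'andor and T\H{o}t\H{o}s. The proof compares a lower bound for the reciprocal sums of $A$ and $B$, obtained from Dirichlet series, with an upper bound obtained by showing that neither set can stay sparse for long while the other is large.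
\end{abstract}

\section{Multiplicative complements and the exponent $1/2$}\label{sec:intro}

Let $\mathbb{Z}^+$ be the set of positive integers. For $A\subseteq\mathbb{Z}^+$ and real $x\ge1$ let $A(x)$ be the number of elements of $A$ that are at most $x$. Two sets $A,B\subseteq\mathbb{Z}^+$ are \emph{multiplicative complements of order $2$}, written $(A,B)\in MC_2$, if every positive integer $n$ can be written as $n=ab$ with $a\in A$ and $b\in B$. The pair is \emph{infinite} if both sets are infinite. The only factorization of $1$ is $1\cdot1$, so $1\in A\cap B$ for every pair in $MC_2$.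

The two sets cannot both be thin, and we want to measure the trade-off. Examples come from splitting the primes into two classes and letting $A$ and $B$ consist of the integers composed of primes from the first and from the second class. The most lopsided infinite split gives the powers of $2$ and the odd numbers; here $\log A(x)\sim\log\log x$ and $B(x)\sim x/2$. The most even split, constructed in Section~\ref{sec:sharp}, gives $A(x)\sim B(x)\sim x/\sqrt{\pi\log x}$. So the density of the larger set can tend to $0$, at the price of making the smaller set large. The quantity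
\[
R(x)=\frac{\max\{A(x),B(x)\}\sqrt{\log\min\{A(x),B(x)\}}}{x}
\]
weighs the density of the larger set against the logarithmic size of the smaller one. In the lopsided example $R(x)\sim\frac12\sqrt{\log\log x}\to\infty$, and in the even example $R(x)\to1/\sqrt\pi$. Since $R(x)=R(\lfloor x\rfloor)\lfloor x\rfloor/x$, upper limits of $R$ along real and along integer $x$ agree.

Three known results frame the question.
\begin{itemize}
\item[(i)] For every infinite $(A,B)\in MC_2$,
\[
\limsup_{x\to\infty}\frac{\max\{A(x),B(x)\}\log\min\{A(x),B(x)\}}{x}=\infty .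
\]
\item[(ii)] For every $(A,B)\in MC_2$,
\[
\limsup_{x\to\infty}\frac{\max\{A(x),B(x)\}}{x/\sqrt{\log x}}\ge\frac1{\sqrt\pi}.
\]
\item[(iii)] There exists $(A,B)\in MC_2$ with $\lim_{x\to\infty}R(x)=1/\sqrt\pi$.
\end{itemize}
Statement (i) is a lower bound with the weight $\log\min\{A(x),B(x)\}$ to the first power, and (iii) points to the power $1/2$ as the lowest one can hope for. Kocsis, Matolcsi, S\'andor and T\H{o}t\H{o}s \cite{KMST} asked about this power: \emph{is $\limsup_{x\to\infty}R(x)>0$ for every infinite pair $(A,B)\in MC_2$?}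

The two examples suggest that the answer is yes and that the even split is extremal. The reason for doubt is that a pair need not resemble either example at all scales: one set may be sparse on a very long range, then recover, and then the roles may switch. Section~\ref{sec:model} shows that this is exactly where the natural argument breaks. Nevertheless the guess is correct.

\begin{theorem}\label{thm:main}
For every infinite $(A,B)\in MC_2$,
\[
\limsup_{x\to\infty}\frac{\max\{A(x),B(x)\}\sqrt{\log\min\{A(x),B(x)\}}}{x}\ \ge\ \frac1{\sqrt\pi}.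
\]
The constant $1/\sqrt\pi$ is best possible: there is an infinite pair for which the limit exists and equals $1/\sqrt\pi$.
\end{theorem}

The proof of the lower bound is self-contained and uses neither (i) nor (ii). Since $\log\min\{A(x),B(x)\}\le\log x$, the theorem contains (ii) for infinite pairs. It also contains (i), as the case $\rho=1$ of the following statement, which says that $1/2$ is the exact critical exponent.

\begin{corollary}\label{cor:exponent}
For every $\rho>\frac12$ and every infinite $(A,B)\in MC_2$,
\[
\limsup_{x\to\infty}\frac{\max\{A(x),B(x)\}\,(\log\min\{A(x),B(x)\})^{\rho}}{x}=\infty .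
\]
There is an infinite pair for which this quotient tends to $0$ for every $\rho<\frac12$.
\end{corollary}

\begin{proof}
The quotient equals $R(x)\,(\log\min\{A(x),B(x)\})^{\rho-1/2}$, and for an infinite pair $\log\min\{A(x),B(x)\}\to\infty$. If $\rho>\frac12$, take a sequence of $x$ along which $R(x)\ge\frac12$; it exists by Theorem~\ref{thm:main}, because $\frac12<1/\sqrt\pi$. If $\rho<\frac12$, take the extremal pair of Theorem~\ref{thm:main}, for which $R$ is bounded.
\end{proof}

\begin{remark}\label{rem:finite}
The theorem fails for finite pairs. For $A=\{1\}$, $B=\mathbb{Z}^+$ we have $R\equiv0$. For $A=\{1,2\}$ and $B=\{4^jm: j\ge0,\ m\text{ odd}\}$, the set $B$ has density $\frac12(1+\frac14+\frac1{16}+\cdots)=\frac23$, so $R(x)\to\frac23\sqrt{\log2}$, which is less than $1/\sqrt\pi$ because $4\pi\log2<9$.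
\end{remark}

The proof revolves around $J(s)$, the sum of the reciprocals of the elements of $A$ and of $B$ up to $e^s$. Section~\ref{sec:lower} shows that $\limsup J(s)/\sqrt s\ge4/\sqrt\pi$ for every pair. Section~\ref{sec:proof} shows that if $R(x)$ stays below a constant $\varepsilon<1/\sqrt\pi$, then $\limsup J(s)/\sqrt s$ is at most about $4\varepsilon$. Section~\ref{sec:model} explains the idea of this upper bound on a model.

\section{Reciprocal sums and their lower bound}\label{sec:lower}

Multiplication becomes addition on the logarithmic scale, so we write $x=e^s$. For a pair $(A,B)\in MC_2$ and $s\ge0$ put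
\[
\alpha(s)=A(e^s)e^{-s},\qquad \beta(s)=B(e^s)e^{-s},\qquad h=\alpha+\beta,\qquad \lambda(s)=\log\min\{A(e^s),B(e^s)\},
\]
\[
f(s)=\sum_{a\in A,\ a\le e^s}\frac1a,\qquad g(s)=\sum_{b\in B,\ b\le e^s}\frac1b,\qquad J=f+g .
\]
Then $0\le\alpha,\beta\le1$, the function $\lambda$ is nondecreasing, and $R(e^s)=\max\{\alpha(s),\beta(s)\}\sqrt{\lambda(s)}$. Densities and reciprocal sums are linked by partial summation. Summing the identity $1/a=e^{-s}+\int_{\log a}^{s}e^{-u}\,du$ over $a\in A$, $a\le e^s$, gives
\begin{equation}\label{eq:partial}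
f(s)=\alpha(s)+\int_0^s\alpha(u)\,du ,
\end{equation}
and the same holds for $g$ and $\beta$. Adding the two and using $h\le2$, we get
\begin{equation}\label{eq:Jh}
J(s)\le2+2s\quad(s\ge0),\qquad J(s)\le 2+2T+\int_T^sh(u)\,du\quad(0\le T\le s).
\end{equation}

The scale $\sqrt s$ appears at once. Every $n\le e^s$ is a product $ab$ with $a,b\le e^s$, so
\[
s\le\sum_{n\le e^s}\frac1n\le f(s)g(s)\le\frac{J(s)^2}4 ,
\]
that is, $J(s)\ge2\sqrt s$. This loses something, because $f(s)g(s)$ also counts products $ab$ far beyond $e^s$. Dirichlet series weigh $a$, $b$ and $ab$ consistently and give a better constant.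

\begin{proposition}\label{prop:lower}
For every $(A,B)\in MC_2$,
\[
\limsup_{s\to\infty}\frac{J(s)}{\sqrt s}\ge\frac4{\sqrt\pi}.
\]
\end{proposition}

\begin{proof}
Suppose that $J(s)\le W\sqrt s$ for all $s\ge t$; we must show $W\ge4/\sqrt\pi$. By \eqref{eq:Jh}, $J(s)\le K+W\sqrt s$ for all $s\ge0$, where $K=2+2t$. For $\tau>0$ let $F_A(\tau)=\sum_{a\in A}a^{-1-\tau}$ and $F_B(\tau)=\sum_{b\in B}b^{-1-\tau}$. Summing $a^{-1-\tau}=\frac1a\,\tau\int_{\log a}^\infty e^{-\tau s}\,ds$ over $a\in A$, where all terms are nonnegative, gives $F_A(\tau)=\tau\int_0^\infty f(s)e^{-\tau s}\,ds$, and likewise for $F_B$ and $g$. Every $n$ occurs at least once as a product $ab$, so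
\[
F_A(\tau)F_B(\tau)=\sum_{a\in A,\ b\in B}(ab)^{-1-\tau}\ge\sum_{n\ge1}n^{-1-\tau}\ge\int_1^\infty x^{-1-\tau}\,dx=\frac1\tau .
\]
By the inequality between the geometric and arithmetic means, and by $\int_0^\infty\sqrt s\,e^{-\tau s}\,ds=\Gamma(\frac32)\tau^{-3/2}=\frac{\sqrt\pi}2\tau^{-3/2}$,
\[
\frac1{\sqrt\tau}\le\frac{F_A(\tau)+F_B(\tau)}2=\frac\tau2\int_0^\infty J(s)e^{-\tau s}\,ds\le\frac K2+\frac{W\sqrt\pi}{4\sqrt\tau}.
\]
Multiplying by $\sqrt\tau$ and letting $\tau\to0^+$ gives $1\le W\sqrt\pi/4$.
\end{proof}

The proposition settles every case in which both densities are at most $c/\sqrt s$ for $s\ge T$. Then $h(s)\le2c/\sqrt s$, so \eqref{eq:Jh} gives $J(s)\le2+2T+4c\sqrt s$, and hence $c\ge1/\sqrt\pi$. This is statement (ii). It also proves the lower bound of Theorem~\ref{thm:main} for \emph{balanced} pairs, those with $\lambda(s)\sim s$: if $R(e^s)\le\varepsilon$ and $\lambda(s)\ge\theta s$ for all large $s$, where $0<\theta<1$, then $\alpha,\beta\le\varepsilon/\sqrt{\theta s}$, so $\varepsilon/\sqrt\theta\ge1/\sqrt\pi$, and $\theta$ may be taken arbitrarily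 close to $1$.

\section{One sparse stretch: the obstacle and the idea}\label{sec:model}

For a general pair, the assumption $R(e^s)\le\varepsilon$ gives only $\alpha,\beta\le\varepsilon/\sqrt{\lambda(s)}$, and $\lambda(s)$ can be much smaller than $s$. Suppose that $A$ almost stops growing on a stretch $L<s<\ell$. Then $\lambda(s)$ stays near $L$ or below, and $\beta$ is allowed to be as large as $\varepsilon/\sqrt L$ throughout. Over a stretch with $\ell=L^2$, the sum $g$ could then gain about $\varepsilon\ell/\sqrt L=\varepsilon\ell^{3/4}$, far more than $\sqrt\ell$. Proposition~\ref{prop:lower} would be satisfied however small $\varepsilon$ is. We must bound the length of such a stretch, and for this we need a consequence of $(A,B)\in MC_2$ that sees a single scale.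

\begin{lemma}\label{lem:count}
Let $(A,B)\in MC_2$, $0\le L<\ell$ and $X=e^{L+\ell}$. Then
\[
X-1\le\sum_{a\in A,\ a\le e^L}B(X/a)+\sum_{b\in B,\ b\le e^L}A(X/b)+X\sum_{a\in A,\ e^L<a<e^\ell}\frac1a .
\]
\end{lemma}

\begin{proof}
Fix a factorization $n=ab$ for each of the $\lfloor X\rfloor\ge X-1$ integers $n\le X$ and sort them by the size of $a$ (Figure~\ref{fig:triangle}). For given $a\le e^L$ there are at most $B(X/a)$ choices of $b$. If $a\ge e^\ell$, then $b\le X/a\le e^L$, and for given $b$ there are at most $A(X/b)$ choices of $a$. For given $a$ with $e^L<a<e^\ell$ there are at most $X/a$ multiples of $a$ up to $X$.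
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\fill[gray!30] (0,0)--(1.2,0)--(1.2,4)--(0,5.2)--cycle;
\fill[gray!30] (4,0)--(5.2,0)--(4,1.2)--cycle;
\draw[->] (0,0)--(5.9,0) node[right]{$\log a$};
\draw[->] (0,0)--(0,5.8) node[above]{$\log b$};
\draw[thick] (0,5.2)--(5.2,0);
\draw[dashed] (1.2,0)--(1.2,4);
\draw[dashed] (4,0)--(4,1.2);
\draw[dotted] (0,1.2)--(4,1.2);
\node[below] at (1.2,0) {$L$};
\node[below] at (4,0) {$\ell$};
\node[below] at (5.2,0) {$L+\ell$};
\node[left] at (0,1.2) {$L$};
\node[left] at (0,5.2) {$L+\ell$};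
\node at (2.4,0.55) {$A$ sparse};
\end{tikzpicture}
\caption{Factorizations $n=ab$ with $n\le e^{L+\ell}$ lie in the triangle $\log a+\log b\le L+\ell$. If $A$ is sparse for $L<\log a<\ell$, the white strip covers few integers. In the left shaded region $a\le e^L$, and in the right shaded region $b\le e^L$.}
\label{fig:triangle}
\end{figure}

The choice $X=e^{L+\ell}$ makes the first two sums symmetric: one factor is at most $e^L$, so it contributes through $J(L)$, and the other set is counted up to a point beyond $e^\ell$, so its density is at most $\varepsilon/\sqrt{\lambda(\ell)}$. If the third sum is negligible, division by $X$ gives, up to small terms,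
\begin{equation}\label{eq:heuristic}
1\lesssim\frac{\varepsilon J(L)}{\sqrt{\lambda(\ell)}} .
\end{equation}

Here is the simplest model, computed up to lower-order terms and with $\theta<1$ so close to $1$ that we treat factors of $\theta$ as $1$. The pair is balanced up to scale $L$, so that $J(L)\lesssim4\varepsilon\sqrt L$ as at the end of Section~\ref{sec:lower}. The set $B$ remains large, $\log B(e^s)\approx s$. The set $A$ has no element in $(e^L,e^{\ell-1}]$ and then recovers with about $e^{\theta\ell}$ elements in $(e^{\ell-1},e^\ell)$. These new elements do two things at once. They raise $\lambda(\ell)$ to about $\ell$, and yet their reciprocals add up to at most $e^{\theta\ell}e^{1-\ell}=e^{1-(1-\theta)\ell}$, which is negligible. So \eqref{eq:heuristic} applies and reads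
\[
1\lesssim4\varepsilon^2\sqrt{L/\ell},\qquad\text{that is,}\qquad \ell\lesssim16\,\varepsilon^4L<\frac{16}{\pi^2}L<4L .
\]
It is essential to take $\ell$ at the end of the stretch: before the recovery of $A$, $\lambda$ is still near $L$ and \eqref{eq:heuristic} carries no information on the length.

The stretch is therefore short. On it, $\alpha$ contributes a bounded amount to $J$, and $\beta(s)\lesssim\varepsilon/\sqrt L\le2\varepsilon/\sqrt s$ because $s\le4L$. A balanced pair is allowed $h(s)\le2\varepsilon/\sqrt s$, with one half from each set. On the sparse stretch only $B$ contributes, and it cannot exceed the two halves together. The bound $J(s)\lesssim4\varepsilon\sqrt s$ survives the stretch, and the condition for this is $16\varepsilon^4\le4$, or $\varepsilon^2\le\frac12$, which holds with room to spare when $\varepsilon^2<1/\pi$.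

Two things are missing for a proof. We must define sparse stretches for arbitrary sets; the model shows that the threshold $A(e^s)<e^{\theta s}$ is the right one. And we must remove the assumption $J(L)\lesssim4\varepsilon\sqrt L$, which is the very bound we want to prove. The trivial bound $J(L)\le2+2L$ would give only $\ell\lesssim4\varepsilon^2L^2$, which allows the dangerous long stretches. The room between $1/\pi$ and $1/2$ lets any bound $J(u)\le W\sqrt u$ improve itself, and this breaks the circle.

\section{Proof of the lower bound}\label{sec:proof}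

Suppose that $(A,B)\in MC_2$ is infinite and $\limsup R(x)<1/\sqrt\pi$. Fix $\varepsilon$ with $\limsup R(x)<\varepsilon<1/\sqrt\pi$, and then $\theta\in(0,1)$ so close to $1$ that
\[
c:=\frac{\varepsilon}{\sqrt\theta}<\frac1{\sqrt\pi};\qquad\text{put}\quad\delta:=1-\theta,\qquad q:=\frac2\pi .
\]
Thus $0<2c^2<q<1$. Since $A$ and $B$ are infinite, $\lambda(s)\to\infty$. Hence there is $t_0\ge1$ such that $\lambda(s)>0$ and
\begin{equation}\label{eq:hyp}
\alpha(s),\ \beta(s)\le\frac{\varepsilon}{\sqrt{\lambda(s)}}\qquad(s\ge t_0).
\end{equation}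
We shall prove that $\limsup J(s)/\sqrt s\le4c$. As $4c<4/\sqrt\pi$, this contradicts Proposition~\ref{prop:lower}.

\subsection{Rich and sparse points}

Let $N_A=\{s\ge0:A(e^s)\ge e^{\theta s}\}$. Points of $N_A$ are called \emph{$A$-rich}, and the other $s\ge0$ are called \emph{$A$-sparse}. At an $A$-rich point $\log A(e^s)\ge\theta s$, and at an $A$-sparse point $\alpha(s)<e^{-\delta s}$. The set $N_B$ and the terms $B$-rich and $B$-sparse are defined in the same way. Everything below is symmetric in $A$ and $B$.

We have $0\in N_A$ because $1\in A$. The set $N_A$ is closed. Indeed, a limit $u$ of points of $N_A$ is the limit of a monotone sequence $u_n\in N_A$. If $u_n$ increases to $u$, then $A(e^u)\ge A(e^{u_n})\ge e^{\theta u_n}\to e^{\theta u}$. If $u_n$ decreases to $u$, then $A(e^u)=A(e^{u_n})\ge e^{\theta u_n}\ge e^{\theta u}$ for large $n$, since $A(x)$ is constant on an interval $[e^u,e^u+r)$ with $r>0$. Hence the last $A$-rich point up to $s$,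
\[
L_A(s)=\max\,(N_A\cap[0,s]),
\]
exists. It is a nondecreasing function of $s$, all points of $(L_A(s),s]$ are $A$-sparse, and
\begin{equation}\label{eq:last}
\log A(e^s)\ge\log A(e^{L_A(s)})\ge\theta L_A(s).
\end{equation}

The model requires that a sparse stretch ends. This is where we use that the pair is infinite.

\begin{lemma}\label{lem:unbounded}
The sets $N_A$ and $N_B$ are unbounded. Consequently $L_A(s)\to\infty$ and $L_B(s)\to\infty$ as $s\to\infty$.
\end{lemma}

\begin{proof}
Suppose $N_A\subseteq[0,S]$. Then $\alpha(s)<e^{-\delta s}$ for $s>S$, so \eqref{eq:partial} gives $f(s)\le1+S+1/\delta$ for all $s$, that is, $\sum_{a\in A}1/a<\infty$. Every $n\le x$ is $ab$ with $a\le x$ and $b\le x/a$, so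
\[
\frac{\lfloor x\rfloor}{x}\le\frac1x\sum_{a\in A,\ a\le x}B(x/a)=\sum_{a\in A,\ a\le x}\frac1a\,\beta\bigl(\log(x/a)\bigr).
\]
The term belonging to $a$ is at most $1/a$, which is summable over $A$. For fixed $a$ it tends to $0$ as $x\to\infty$, because $\beta(s)\to0$ by \eqref{eq:hyp} and $\lambda(s)\to\infty$. By dominated convergence the right side tends to $0$, while the left side tends to $1$.
\end{proof}

For the finite pairs of Remark~\ref{rem:finite}, $\lambda$ is bounded, $\beta$ does not tend to $0$, and $N_A$ is bounded.

\subsection{The inequality on a sparse stretch}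

The next lemma is the precise form of \eqref{eq:heuristic}. Put
\[
\eta(L)=e^{-L}+\Bigl(1+\frac1\delta\Bigr)e^{-\delta L},
\]
which tends to $0$ as $L\to\infty$ because $\theta<1$.

\begin{lemma}\label{lem:gap}
Let $0\le L<\ell$ and $\ell\ge t_0$, and suppose that $(L,\ell)\cap N_A=\emptyset$ or $(L,\ell)\cap N_B=\emptyset$. Then
\[
\varepsilon J(L)\ge(1-\eta(L))\sqrt{\lambda(\ell)} .
\]
\end{lemma}

\begin{proof}
By symmetry let $(L,\ell)\cap N_A=\emptyset$. We estimate the three sums in Lemma~\ref{lem:count}, with $X=e^{L+\ell}$. For $a\le e^L$ we have $\log(X/a)\ge\ell\ge t_0$, so \eqref{eq:hyp} and the monotonicity of $\lambda$ give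
\[
B(X/a)\le\frac{\varepsilon X/a}{\sqrt{\lambda(\log(X/a))}}\le\frac{\varepsilon X}{a\sqrt{\lambda(\ell)}} .
\]
The first sum is therefore at most $\varepsilon Xf(L)/\sqrt{\lambda(\ell)}$, and the same argument with the sets exchanged bounds the second by $\varepsilon Xg(L)/\sqrt{\lambda(\ell)}$. For the third, let $L<s<\ell$. By \eqref{eq:partial} and $\alpha(u)<e^{-\delta u}$ on $(L,\ell)$,
\[
\sum_{a\in A,\ e^L<a\le e^s}\frac1a=f(s)-f(L)\le\alpha(s)+\int_L^s\alpha(u)\,du\le e^{-\delta L}+\frac1\delta e^{-\delta L}.
\]
This bound does not depend on $s$, so it holds for the sum over $e^L<a<e^\ell$. Dividing the inequality of Lemma~\ref{lem:count} by $X$ and using $1/X\le e^{-L}$, we obtain $1-\eta(L)\le\varepsilon J(L)/\sqrt{\lambda(\ell)}$.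
\end{proof}

\subsection{From a bound on $J$ to a bound on $h$}

Since $\eta(L)\to0$ and $q/(2c^2)>1$, there is $t_1\ge t_0$ such that
\begin{equation}\label{eq:t1}
\eta(L)<1\quad\text{and}\quad\frac1{1-\eta(L)}\le\frac q{2c^2}\qquad(L\ge t_1).
\end{equation}
The following lemma is the engine of the proof. It turns a bound for $J$ before $s$ into a bound for the density at $s$.

\begin{lemma}\label{lem:step}
Let $T\ge t_1$ and $W>0$. Let $s$ satisfy $L_A(s)\ge T$ and $L_B(s)\ge T$, and suppose that $J(u)\le W\sqrt u$ for all $u\in[T,s]$. Then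
\[
h(s)\le\frac{\max\{2c,\ qW/2\}}{\sqrt s}+2e^{-\delta s}.
\]
\end{lemma}

\begin{proof}
Note that $s\ge T\ge t_0$, so \eqref{eq:hyp} holds at $s$. There are three cases.

If $s$ is both $A$-rich and $B$-rich, then $\lambda(s)\ge\theta s$, and \eqref{eq:hyp} gives $h(s)\le2\varepsilon/\sqrt{\theta s}=2c/\sqrt s$.

If $s$ is both $A$-sparse and $B$-sparse, then $h(s)<2e^{-\delta s}$.

In the remaining case $s$ is sparse for exactly one set; by symmetry let $s$ be $A$-sparse and $B$-rich. Put $L=L_A(s)$, so that $T\le L<s$. By \eqref{eq:last}, $\log A(e^s)\ge\theta L$, and $\log B(e^s)\ge\theta s\ge\theta L$. Thus $\lambda(s)\ge\theta L$, and \eqref{eq:hyp} gives $\beta(s)\le c/\sqrt L$. Together with $\alpha(s)<e^{-\delta s}$ this yields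
\begin{equation}\label{eq:onesparse}
h(s)\le\frac c{\sqrt L}+e^{-\delta s}.
\end{equation}
It remains to compare $L$ with $s$. Let $\ell=\min\,(N_A\cap[s,\infty))$ be the next $A$-rich point, which exists because $N_A$ is closed and unbounded. Then $L<s<\ell$ and $(L,\ell)\cap N_A=\emptyset$. At $\ell$ both sets are large: $\log A(e^\ell)\ge\theta\ell\ge\theta s$ because $\ell$ is $A$-rich, and $\log B(e^\ell)\ge\log B(e^s)\ge\theta s$ because $s$ is $B$-rich. Hence $\lambda(\ell)\ge\theta s$. Lemma~\ref{lem:gap}, then \eqref{eq:t1}, then the hypothesis on $J$ at $u=L$ give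
\[
\sqrt s\le\frac{c\,J(L)}{1-\eta(L)}\le\frac q{2c}J(L)\le\frac{qW}{2c}\sqrt L .
\]
Therefore $c/\sqrt L\le qW/(2\sqrt s)$, and \eqref{eq:onesparse} gives the claim.
\end{proof}

\subsection{The bound on $J$ improves itself}

Integration returns from $h$ to $J$. Suppose that the conclusion of Lemma~\ref{lem:step} holds, with a fixed $W$, at all points of $[T',s]$. Since $\int_{T'}^su^{-1/2}\,du\le2\sqrt s$ and $\int_{T'}^s2e^{-\delta u}\,du\le2/\delta$, the second inequality in \eqref{eq:Jh} gives
\begin{equation}\label{eq:integrate}
J(s)\le2+2T'+\frac2\delta+\max\{4c,\ qW\}\sqrt s .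
\end{equation}
For $s<T'$ this holds unconditionally by the first inequality in \eqref{eq:Jh}. So the constant $W$ is replaced by $\max\{4c,qW\}$, up to an additive term of lower order. We use this twice: first to show that $J(s)/\sqrt s$ is bounded at all, and then to find its upper limit.

\begin{proposition}\label{prop:upper}
Under the assumptions of this section, $W_0:=\limsup_{s\to\infty}J(s)/\sqrt s\le4c$.
\end{proposition}

\begin{proof}
\emph{$W_0$ is finite.} By Lemma~\ref{lem:unbounded} there is $t_2\ge t_1$ such that $L_A(s),L_B(s)\ge t_1$ for $s\ge t_2$. For $t\ge t_2$ let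
\[
W(t)=\sup_{t_1\le u\le t}\frac{J(u)}{\sqrt u},
\]
which is positive, and finite by the trivial bound $J(u)\le2+2u$. Lemma~\ref{lem:step} with $T=t_1$ and $W=W(t)$ applies at every point of $[t_2,t]$. Hence \eqref{eq:integrate} holds with $T'=t_2$ for all $s\in[t_1,t]$. Put $C=2+2t_2+2/\delta$, which does not depend on $t$. Dividing by $\sqrt s\ge1$ and taking the supremum over $s\in[t_1,t]$, we get
\[
W(t)\le C+\max\{4c,\ qW(t)\}.
\]
Either $W(t)\le C+4c$, or $W(t)\le C+qW(t)$ and so $W(t)\le C/(1-q)$, since $W(t)$ is finite and $q<1$. Thus $W(t)$ is bounded uniformly in $t$, and $W_0<\infty$.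

\emph{$W_0\le4c$.} Let $W>W_0$. Choose $T\ge t_1$ with $J(u)\le W\sqrt u$ for all $u\ge T$, and then, by Lemma~\ref{lem:unbounded}, $T'\ge T$ with $L_A(s),L_B(s)\ge T$ for all $s\ge T'$. Lemma~\ref{lem:step} applies at every $s\ge T'$, so \eqref{eq:integrate} holds for all $s\ge T'$. Dividing by $\sqrt s$ and letting $s\to\infty$ removes the additive term and gives $W_0\le\max\{4c,qW\}$. Letting $W$ decrease to $W_0$ gives $W_0\le\max\{4c,qW_0\}$. If $W_0>4c$, then $0<W_0\le qW_0$ with $W_0$ finite, which is impossible for $q<1$.
\end{proof}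

Propositions~\ref{prop:lower} and~\ref{prop:upper} give $4/\sqrt\pi\le W_0\le4c$, contrary to $c<1/\sqrt\pi$. This proves the lower bound in Theorem~\ref{thm:main}. The proof of Proposition~\ref{prop:upper} used the size of $c$ only to find $q$ with $2c^2<q<1$; the value $1/\sqrt\pi$ comes entirely from Proposition~\ref{prop:lower}.

\section{An infinite pair with limit $1/\sqrt\pi$}\label{sec:sharp}

The sharpness of the constant is result (iii). To make explicit that the extremal pair can be taken infinite, we give a construction. Equality in the proof of Proposition~\ref{prop:lower} asks for unique factorizations $n=ab$ and for two sets of equal size. A split of the primes gives the first property, and we adjust the split to obtain the second.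

We use the following standard facts, where $p$ denotes a prime and $\gamma$ is Euler's constant. Let
\[
Q_1=\{2\}\cup\{p:p\equiv1 \bmod 4\},\qquad Q_2=\{p:p\equiv3\bmod4\}.
\]
By the prime number theorem for arithmetic progressions, each $Q_k$ has $\sim\frac12x/\log x$ elements up to $x$. By Mertens' theorem in arithmetic progressions there are constants $\kappa_1,\kappa_2>0$ with
\[
\prod_{p\le x,\ p\in Q_k}\Bigl(1-\frac1p\Bigr)^{-1}\sim\kappa_k\sqrt{\log x}\qquad(k=1,2),
\]
and $\kappa_1\kappa_2=e^\gamma$ because $\prod_{p\le x}(1-1/p)^{-1}\sim e^\gamma\log x$. Finally we need Wirsing's theorem. Recall that $F$ is multiplicative if $F(1)=1$ and $F(mn)=F(m)F(n)$ for coprime $m,n$.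

\begin{theorem}[Wirsing \cite{Wirsing}]\label{thm:wirsing}
Let $F\ge0$ be multiplicative with $F(p^\nu)\le c_1c_2^{\nu}$ for all prime powers, where $c_2<2$, and suppose that $\sum_{p\le x}F(p)\sim\omega x/\log x$ with $\omega>0$. Then
\[
\sum_{n\le x}F(n)\sim\frac{e^{-\gamma\omega}}{\Gamma(\omega)}\,\frac x{\log x}\prod_{p\le x}\ \sum_{\nu\ge0}\frac{F(p^\nu)}{p^{\nu}} .
\]
\end{theorem}

Let $P$ be a set of primes with $\sim\frac12x/\log x$ elements up to $x$ and $\prod_{p\le x,\,p\in P}(1-1/p)^{-1}\sim\kappa\sqrt{\log x}$. Let $S$ be the set of positive integers all of whose prime factors lie in $P$, including $1$. The indicator function $F$ of $S$ is multiplicative and bounded by $1$, and $\sum_{\nu\ge0}F(p^\nu)p^{-\nu}$ equals $(1-1/p)^{-1}$ for $p\in P$ and $1$ otherwise. Theorem~\ref{thm:wirsing} with $c_1=c_2=1$, $\omega=\frac12$ and $\Gamma(\frac12)=\sqrt\pi$ gives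
\begin{equation}\label{eq:wirsing}
S(x)\sim\kappa e^{-\gamma/2}\,\frac{x}{\sqrt{\pi\log x}} .
\end{equation}
For the split $Q_1,Q_2$ the larger set has the factor $\max\{\kappa_1,\kappa_2\}e^{-\gamma/2}\ge1$, with equality only if $\kappa_1=\kappa_2$. To make both constants equal to $\sqrt{\kappa_1\kappa_2}=e^{\gamma/2}$, we move a set $D$ of primes from the class with the larger constant to the other. The set $D$ must have a prescribed Euler product, and it must have $o(x/\log x)$ elements up to $x$ so that $\omega=\frac12$ is preserved. We secure the second property first, by choosing $D$ inside a thin set $D_0$ whose reciprocal sum still diverges.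

Let $\{i,j\}=\{1,2\}$ with $\kappa_i\le\kappa_j$. Let $p_1<p_2<\cdots$ be the odd primes of $Q_j$, and put
\[
m_k=k\lceil\log\log(k+16)\rceil,\qquad d_k=p_{m_k},\qquad D_0=\{d_k:k\ge1\}.
\]
The sequence $m_k$ is strictly increasing. If $K$ is the number of elements of $D_0$ up to $x$, then $p_{m_K}\le x$, so $m_K$ is at most the number of primes up to $x$. Hence $K=O\bigl(x/(\log x\,\log\log(K+16))\bigr)$, and this is $o(x/\log x)$ since $K\to\infty$ with $x$. From $m\sim p_m/(2\log p_m)$ we get $\log m\sim\log p_m$ and $p_m\sim2m\log m$. Since $m_k\sim k\log\log k$ and $\log m_k\sim\log k$, it follows that $d_k\sim2k\log k\log\log k$. The series $\sum1/(k\log k\log\log k)$ diverges, by comparison with the integral whose primitive is $\log\log\log k$, so $\sum_k1/d_k=\infty$.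

Let $w_k=-\log(1-1/d_k)$ and $\sigma=\frac12\log(\kappa_j/\kappa_i)\ge0$. Then $w_k\to0$ and $\sum_kw_k=\infty$, because $w_k\ge1/d_k$. Go through $k=1,2,\dots$ and put $d_k$ into $D$ exactly when $w_k$ plus the sum of the terms accepted so far is at most $\sigma$. The accepted terms have a sum $\sigma'\le\sigma$. Infinitely many $k$ are rejected, since otherwise $\sum_kw_k$ would converge, and each rejected $k$ satisfies $\sigma'+w_k>\sigma$. As $w_k\to0$, we get $\sigma'=\sigma$, that is,
\[
\prod_{p\in D}\Bigl(1-\frac1p\Bigr)^{-1}=\sqrt{\kappa_j/\kappa_i};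
\]
if $\kappa_i=\kappa_j$, then $D$ is empty.

Let $P_1=Q_i\cup D$ and $P_2=Q_j\setminus D$, and let $A$ and $B$ be the sets of positive integers all of whose prime factors lie in $P_1$ and in $P_2$, respectively. Since $P_1$ and $P_2$ partition the primes, $(A,B)\in MC_2$. Since $D\subseteq D_0$ has $o(x/\log x)$ elements up to $x$, each $P_k$ has $\sim\frac12x/\log x$ elements up to $x$; in particular $A$ and $B$ are infinite. The Euler products of $P_1$ and $P_2$ up to $x$ are asymptotic to $\sqrt{\log x}$ times
\[
\kappa_i\sqrt{\kappa_j/\kappa_i}=e^{\gamma/2}\qquad\text{and}\qquad\kappa_j\big/\sqrt{\kappa_j/\kappa_i}=e^{\gamma/2},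
\]
respectively. By \eqref{eq:wirsing}, $A(x)\sim B(x)\sim x/\sqrt{\pi\log x}$. Then
\[
\log\min\{A(x),B(x)\}=\log x-\tfrac12\log\log x+O(1)\sim\log x ,
\]
and so $R(x)\to1/\sqrt\pi$. This completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}

\bibitem{KMST}
Anett Kocsis, D\'avid Matolcsi, Csaba S\'andor and Gy\"orgy T\H{o}t\H{o}s, ``Multiplicative complements II'', arXiv:2305.03377 (2023).

\bibitem{Wirsing}
Wirsing, Math. Ann. 143 (1961), Satz 1.

\end{thebibliography}
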